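# A model in which $\omega^{\omega_1}$ is not Tukey-top

## Three theorems on the relation $[\mu]^{<\omega}\le_T\omega^{\omega_1}$

**Theorem A.** Let $V\models$ ZFC, and in $V$ let $\kappa=2^{\aleph_1}$ and let $\lambda$ be an infinite cardinal with $\lambda^{\aleph_1}=\lambda$. There is a ccc forcing $P$ such that in $V^P$: $2^{\aleph_0}=2^{\aleph_1}=\lambda$, and every $F\colon\kappa^+\to\omega^{\omega_1}$ is pointwise bounded on some infinite subset of $\kappa^+$; that is, $[\kappa^+]^{<\omega}\not\le_T\omega^{\omega_1}$. Hence if $\lambda>\kappa$, then $\omega^{\omega_1}$ is not Tukey-top in $V^P$.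

Starting from $V\models$ GCH with $\lambda=\omega_3$, so that $\kappa=\omega_2$, we get a model of $2^{\aleph_0}=2^{\aleph_1}=\aleph_3$ in which $[\omega_3]^{<\omega}\not\le_T\omega^{\omega_1}$. So, assuming that ZFC is consistent, **ZFC does not prove that $\omega^{\omega_1}$ is Tukey-top**. Starting from an arbitrary model one can take $\lambda=\kappa^+$. Indeed every function $\omega_1\to\kappa^+$ is bounded in $\kappa^+$, so $(\kappa^+)^{\aleph_1}\le\kappa^+\cdot\kappa^{\aleph_1}=\kappa^+$. Thus non-topness can be forced by a ccc forcing over any model.

**Theorem B (ZFC).** $\omega^{\omega_1}$ is Tukey-top iff $[2^{\aleph_0}]^{<\omega}\le_T\omega^{\omega_1}$. Always $[\omega_2]^{<\omega}\le_T\omega^{\omega_1}$. Hence $2^{\aleph_0}\le\aleph_2$ (more generally $2^{\aleph_0}\le\mathfrak b_{\omega_1}$) implies that $\omega^{\omega_1}$ is Tukey-top. By Theorem A, the bound $\aleph_2$ on $2^{\aleph_0}$ is sharp.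

**Theorem C.** If in addition $V\models$ CH in Theorem A, then in $V^P$: $[\mu]^{<\omega}\le_T\omega^{\omega_1}$ iff $\mu\le\kappa$. Consequently, over a GCH model, for any cardinals $\aleph_2\le\kappa\le\lambda$ with $\mathrm{cf}(\kappa),\mathrm{cf}(\lambda)>\omega_1$ it is consistent that $2^{\aleph_0}=2^{\aleph_1}=\lambda$ and $\{\mu:[\mu]^{<\omega}\le_T\omega^{\omega_1}\}=\{\mu:\mu\le\kappa\}$. In particular $2^{\aleph_0}=2^{\aleph_1}=\aleph_3$ does not decide whether $\omega^{\omega_1}$ is Tukey-top.

The problem comes from Tom Benhamou, Justin T. Moore, Luke Serafin, "Ultrafilters over Successor Cardinals and the Tukey Order", arXiv:2507.22307 (2025). Let us unpack the words.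

A directed set is a preorder in which any two elements have an upper bound; then every finite subset is bounded. For directed sets $D,E$ we write $D\le_T E$ if there is a map $f\colon D\to E$ sending unbounded subsets of $D$ to unbounded subsets of $E$ (equivalently, there is a cofinal map $E\to D$; we shall not need that form). We write $D\equiv_TE$ if $D\le_TE$ and $E\le_TD$. The set $\omega^{\omega_1}$ of all functions $\omega_1\to\omega$ carries the pointwise order: $f\le g$ iff $f(\alpha)\le g(\alpha)$ for **all** $\alpha<\omega_1$. The set $[\lambda]^{<\omega}$ of finite subsets of $\lambda$ is ordered by inclusion. A family $\mathcal U\subseteq[\lambda]^{<\omega}$ is bounded iff one finite set contains all its members, that is, iff $\bigcup\mathcal U$ is finite.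

Every directed set satisfies $D\le_T[|D|]^{<\omega}$: enumerate $D=\{d_i:i<|D|\}$ without repetition and send $d_i$ to $\{i\}$. An unbounded $X\subseteq D$ must be infinite, so its image has infinite union and is unbounded. So $[|D|]^{<\omega}$ is the largest possible Tukey type at cardinality $|D|$, and $D$ is called **Tukey-top** if it has this type. As an example, $\omega$ is Tukey-top: $s\mapsto\max(\{0\}\cup s)$ is a map $[\omega]^{<\omega}\to\omega$ sending unbounded sets to unbounded sets. On the other hand $[\omega_1]^{<\omega}\not\le_T\omega$, since any map $[\omega_1]^{<\omega}\to\omega$ is constant on infinitely many singletons; these singletons form an unbounded family with a one-point image. Since $|\omega^{\omega_1}|=\aleph_0^{\aleph_1}=2^{\aleph_1}$, being Tukey-top means for $\omega^{\omega_1}$ that $[2^{\aleph_1}]^{<\omega}\le_T\omega^{\omega_1}$.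

The cardinal $\mathfrak b_{\omega_1}$ in Theorem B is the least size of an unbounded family in $(\omega_1^{\omega_1},\le^*)$, where $f\le^*g$ means that $f(\alpha)\le g(\alpha)$ for all $\alpha$ outside a bounded subset of $\omega_1$. It is at least $\aleph_2$: given $g_i\colon\omega_1\to\omega_1$ $(i<\omega_1)$, the function $g(\alpha)=\sup\{g_i(\alpha):i<\alpha\}$ has countable ordinals as values and satisfies $g_i\le^*g$ for every $i$.

Besides the basics of forcing, we use the following textbook facts.

* A ccc forcing preserves cardinals. If a name is forced by some condition to have a property, it can be replaced by a name that always has the property and has the same value below that condition (provided something always has the property).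
* $\Delta_0$ formulas are absolute between transitive models.
* König's theorem: $\mathrm{cf}(\lambda^{\aleph_1})>\aleph_1$. So $\lambda^{\aleph_1}=\lambda$ implies $\mathrm{cf}(\lambda)>\omega_1$; it also implies $\lambda\ge2^{\aleph_1}=\kappa$.
* The $\Delta$-system lemma (Kunen, *Set Theory*, 1980, Thm. II.1.6): let $\chi$ be an infinite cardinal and let $\theta>\chi$ be regular with $|\nu^{<\chi}|<\theta$ for all $\nu<\theta$. Then any $\theta$ distinct sets of size $<\chi$ include $\theta$ many whose pairwise intersections are all equal to one set, the root.

## The property $W(\mu)$: every infinite subfamily is unbounded at a coordinate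

**Definition.** For an infinite cardinal $\mu$ let $W(\mu)$ say: there is $F\colon\mu\to\omega^{\omega_1}$ such that for every infinite $A\subseteq\mu$ there is $\alpha<\omega_1$ with $\{F(\xi)(\alpha):\xi\in A\}$ infinite.

The fibers of such an $F$ are finite, so $W(\mu)$ asks for a family of $\mu$ functions none of whose infinite subfamilies is bounded. The coordinate set $\omega_1$ may be replaced by any set of size $\aleph_1$. Clearly $W(\mu)$ implies $W(\mu')$ for infinite $\mu'\le\mu$.

**Lemma 1.** $[\mu]^{<\omega}\le_T\omega^{\omega_1}$ iff $W(\mu)$. So $\omega^{\omega_1}$ is Tukey-top iff $W(2^{\aleph_1})$.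

*Proof.* The key remark is that a subset of $\omega^{\omega_1}$ is bounded iff it is bounded at each coordinate separately, since coordinatewise bounds can be assembled into one function.

Let $\varphi\colon[\mu]^{<\omega}\to\omega^{\omega_1}$ send unbounded sets to unbounded sets, and put $F(\xi)=\varphi(\{\xi\})$. If $A\subseteq\mu$ is infinite, $\{\{\xi\}:\xi\in A\}$ is unbounded, so its image is unbounded at some coordinate $\alpha$; then $\{F(\xi)(\alpha):\xi\in A\}$ is infinite.

Conversely, given $F$, put $\varphi(s)(\alpha)=\max(\{0\}\cup\{F(\xi)(\alpha):\xi\in s\})$. If $\mathcal U\subseteq[\mu]^{<\omega}$ is unbounded, then $\bigcup\mathcal U$ is infinite, so for some $\alpha$ the set $\{F(\xi)(\alpha):\xi\in\bigcup\mathcal U\}$ is infinite. For each $\xi\in\bigcup\mathcal U$ there is $s\in\mathcal U$ with $\varphi(s)(\alpha)\ge F(\xi)(\alpha)$, so $\varphi[\mathcal U]$ is unbounded at $\alpha$.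

The last sentence of the lemma follows because $D\le_T[|D|]^{<\omega}$ always holds. $\square$

Now the smallest cases by hand. $W(\omega)$ holds: let $F(\xi)$ be constant with value $\xi$. One coordinate is then enough, but finitely many coordinates never suffice for $\mu=\omega_1$: given $\alpha_1,\dots,\alpha_k$, infinitely many $\xi<\omega_1$ share the same values $F(\xi)(\alpha_1),\dots,F(\xi)(\alpha_k)$.

With all $\omega_1$ coordinates, **$W(\omega_1)$ holds.** Fix injections $e_\beta\colon\beta\to\omega$ for $\beta<\omega_1$, and let $F(\xi)(\beta)=e_\beta(\xi)$ if $\xi<\beta$ and $F(\xi)(\beta)=0$ otherwise. Given an infinite $A\subseteq\omega_1$, choose a countably infinite $A'\subseteq A$. It is contained in some $\beta<\omega_1$, and $e_\beta$ is injective on $A'$, so $\{F(\xi)(\beta):\xi\in A\}$ is infinite.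

## Eventually different functions and the proof of Theorem B

The first thing to try is to climb from $W(\omega_1)$ upwards, and this goes some way. The tool is a transfer lemma.

**Lemma 2.** Suppose $W(\mu)$ holds and there are $u_\xi\colon\omega_1\to\mu$ $(\xi<\nu)$ such that for every countably infinite $A\subseteq\nu$ some $\{u_\xi(\alpha):\xi\in A\}$ is infinite. Then $W(\nu)$ holds. In particular this is so if the $u_\xi$ are pairwise eventually different: for $\xi\ne\eta$, $u_\xi(\alpha)\ne u_\eta(\alpha)$ for all large enough $\alpha<\omega_1$.

*Proof.* Let $H\colon\mu\to\omega^{\omega_1}$ witness $W(\mu)$. Use the coordinate set $\omega_1\times\omega_1$ and put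
$$F(\xi)(\alpha,\beta)=H(u_\xi(\alpha))(\beta).$$
Given an infinite $A\subseteq\nu$, pick a countably infinite $A'\subseteq A$ and $\alpha$ with $B=\{u_\xi(\alpha):\xi\in A'\}$ infinite, and then $\beta$ with $\{H(\zeta)(\beta):\zeta\in B\}$ infinite. The latter set is $\{F(\xi)(\alpha,\beta):\xi\in A'\}$.

For the last part let $A$ be countably infinite. There are countably many pairs from $A$, each with a threshold below $\omega_1$, so some $\alpha<\omega_1$ lies beyond all thresholds. Then $\xi\mapsto u_\xi(\alpha)$ is injective on $A$. $\square$

*Proof of Theorem B, except sharpness.*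

**Step 1: $W(\omega_2)$.** The purpose is the absolute lower bound $[\omega_2]^{<\omega}\le_T\omega^{\omega_1}$. We build pairwise eventually different $u_\xi\colon\omega_1\to\omega_1$ $(\xi<\omega_2)$ by recursion. Let $u_0$ be arbitrary. For $0<\xi<\omega_2$ list $\{u_\eta:\eta<\xi\}$ as $\{g_i:i<\omega_1\}$, possibly with repetitions, and choose $u_\xi(\alpha)\in\omega_1\setminus\{g_i(\alpha):i<\alpha\}$; only countably many values are forbidden. If $u_\eta=g_i$, then $u_\xi(\alpha)\ne u_\eta(\alpha)$ for all $\alpha>i$. Lemma 2 with $\mu=\omega_1$ gives $W(\omega_2)$.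

**Step 2: $W(\mathfrak b_{\omega_1})$.** This is the more general bound, and the argument is similar. By recursion on $\xi<\mathfrak b_{\omega_1}$ the family $\{u_\eta:\eta<\xi\}$ has size less than $\mathfrak b_{\omega_1}$, so some $g\colon\omega_1\to\omega_1$ satisfies $u_\eta\le^*g$ for all $\eta<\xi$. Put $u_\xi(\alpha)=g(\alpha)+1$. Then $u_\eta(\alpha)<u_\xi(\alpha)$ for all large $\alpha$, so the $u_\xi$ are pairwise eventually different, and Lemma 2 with $\mu=\omega_1$ applies.

**Step 3: $W(2^{\aleph_0})$ iff $W(2^{\aleph_1})$.** This replaces $2^{\aleph_1}$ by $2^{\aleph_0}$ in the criterion for topness. One direction is restriction to a smaller index set. For the other, the set $2^{<\omega_1}$ of functions from countable ordinals to $2$ has size at most $\aleph_1\cdot2^{\aleph_0}=2^{\aleph_0}$; fix an injection $e\colon2^{<\omega_1}\to2^{\aleph_0}$. For $x\in2^{\omega_1}$ let $u_x(\alpha)=e(x\restriction\alpha)$. If $x\ne y$ differ at $\alpha_0$, then $u_x(\alpha)\ne u_y(\alpha)$ for all $\alpha>\alpha_0$. Lemma 2 with $\mu=2^{\aleph_0}$ and $\nu=2^{\aleph_1}$ gives $W(2^{\aleph_1})$.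

**Step 4: assembly.** By Lemma 1 and Step 3, $\omega^{\omega_1}$ is Tukey-top iff $W(2^{\aleph_0})$ iff $[2^{\aleph_0}]^{<\omega}\le_T\omega^{\omega_1}$. This holds if $2^{\aleph_0}\le\aleph_2$ by Step 1, and if $2^{\aleph_0}\le\mathfrak b_{\omega_1}$ by Step 2. The sharpness assertion is that topness can fail when $2^{\aleph_0}=\aleph_3$; it follows from Theorem A, once that is proved, with $V\models$ GCH and $\lambda=\omega_3$. $\square$

In particular CH implies that $\omega^{\omega_1}$ is Tukey-top. So ZFC does not refute topness, and with Theorem A topness is independent of ZFC.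

Where does the climb stop? Suppose we try to continue the recursion of Step 1 past $\omega_2$. At stage $\omega_2$ there are $\omega_2$ predecessors $u_\eta$ and only $\omega_1$ possible thresholds. By pigeonhole, $\omega_2$ many predecessors would have to be avoided from one common threshold on. At a coordinate $\alpha$ beyond it, the values $u_\eta(\alpha)$ of these predecessors may exhaust $\omega_1$, and then there is no value left to choose. Allowing values in $\omega_2$ (using $W(\omega_2)$ in Lemma 2) moves the same obstruction to $\omega_3$: at a stage between $\omega_2$ and $\omega_3$ there are again $\omega_2$ predecessors, only $\omega_1$ thresholds, and only $\omega_2$ values. Theorem A says that $\omega_3$ cannot be reached by any ZFC argument.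

## Cohen functions: agreement on finite sets is not enough

We look for a model with $2^{\aleph_0}\ge\aleph_3$ in which every long $F$ is bounded on an infinite set. The first candidate for a model with large continuum is the one obtained by adding many Cohen reals. It does the opposite of what we want, and it is worth seeing exactly why.

**Example 3.** Force with $Q$, the finite partial functions from $\lambda\times\omega_1$ to $\omega$, ordered by reverse inclusion. Let $G$ be $Q$-generic and let $f_\xi\colon\omega_1\to\omega$ be given by $f_\xi(\alpha)=(\bigcup G)(\xi,\alpha)$. Then $F(\xi)=f_\xi$ witnesses $W(\lambda)$ in $V[G]$.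

To check this, let $A\in V[G]$ be an infinite subset of $\lambda$ and $A'\subseteq A$ countably infinite. An enumeration of $A'$ in type $\omega$ has a name built from countably many countable antichains. So $A'\in V[G_C]$, where $C\subseteq\lambda\times\omega_1$ is countable, $C\in V$, and $G_C$ is the part of $G$ living on $C$. Choose $\alpha<\omega_1$ such that no $(\xi,\alpha)$ is in $C$. The rest of $G$ is generic over $V[G_C]$ for the finite partial functions on $(\lambda\times\omega_1)\setminus C$. Given such a finite function $p$ and $k<\omega$, there is $\xi\in A'$ with $(\xi,\alpha)\notin\mathrm{dom}\,p$, and we may add the value $k$ at $(\xi,\alpha)$. By genericity $\{f_\xi(\alpha):\xi\in A'\}$ contains every $k$ and so is infinite.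

Moreover, if $\lambda^{\aleph_1}=\lambda$, then $2^{\aleph_1}=\lambda$ in $V[G]$: there are at most $(\lambda^{\aleph_0})^{\aleph_1}=\lambda$ nice names for subsets of $\omega_1$, and a genericity argument shows that the $f_\xi$ are pairwise distinct. So in this model $\omega^{\omega_1}$ is Tukey-top.

Now compare this with what a symmetry argument gives. The functions $f_\xi$ have names that look alike: they differ only in the index $\xi$. Take distinct $\xi_n$ $(n<\omega)$ with $\langle\xi_n\rangle\in V$. For every finite $t\subseteq\omega_1$ there are infinitely many $n$ with $f_{\xi_n}\restriction t=f_{\xi_0}\restriction t$. Indeed, given $p$ and $m$, first extend $p$ to decide $f_{\xi_0}\restriction t$ as some $v$; then choose $n>m$ such that $\xi_n$ does not occur in $\mathrm{dom}\,p$, and add the requirement $f_{\xi_n}\restriction t=v$.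

If one infinite set $A$ of indices satisfied $f_{\xi_n}(\alpha)=f_{\xi_0}(\alpha)$ for all but finitely many $n\in A$, at **every** $\alpha<\omega_1$ simultaneously, then $\{f_{\xi_n}:n\in A\}$ would be bounded at each coordinate. That would contradict what we just proved, so no such $A$ exists. Thus symmetry gives infinitely many $n$ for each finite $t$, and the missing object is a single infinite $A\subseteq\omega$ that works for all $\omega_1$ coordinates modulo finite.

Such an $A$ can be added by forcing. So the plan is to iterate, adding such sets $A$ for all suitable families, and to do so while keeping the symmetry that makes names comparable. To keep it, we use finite functions with values in a fixed set of the ground model as conditions, just as in the Cohen forcing, and let only the **order** depend on generic information.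

## Adding one pseudo-intersection with finite conditions

Fix $D=[\omega]^{<\omega}\times[\omega_1]^{<\omega}$, where $\omega_1=\omega_1^V$ throughout (ccc forcing preserves it anyway). For $E\subseteq\omega_1\times\omega$ let $E_\alpha=\{n:(\alpha,n)\in E\}$, with the convention $\bigcap_{\alpha\in\emptyset}E_\alpha=\omega$.

**Definition.** $E$ is *good* if $\bigcap_{\alpha\in t}E_\alpha$ is infinite for every finite $t\subseteq\omega_1$. Let $\hat E=E$ if $E$ is good, and $\hat E=\omega_1\times\omega$ otherwise; so $\hat E$ is always good. Preorder $D$ by: $(s',t')\le_E(s,t)$ iff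

* $s'\supseteq s$ and $t'\supseteq t$,
* every element of $s'\setminus s$ is larger than every element of $s$, and
* $s'\setminus s\subseteq\bigcap_{\alpha\in t}\hat E_\alpha$.

Here $s$ is a finite piece of the set $A$ to be added, and $t$ is a finite list of promises: from now on, new elements of $A$ lie in $E_\alpha$ for $\alpha\in t$. For example, let every $E_\alpha$ be the set of even numbers, so that $E$ is good. Then $(\{3,8,10\},\{0,7\})\le_E(\{3\},\{0\})$. But $(\{3,5\},\{0\})\not\le_E(\{3\},\{0\})$, because $5$ breaks the promise, and $(\{2,3\},\{0\})\not\le_E(\{3\},\{0\})$, because $2$ is added below $3$. We do have $(\{3,5\},\emptyset)\le_E(\{3\},\emptyset)$.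

The relation is reflexive. It is transitive: if $(s'',t'')\le_E(s',t')\le_E(s,t)$, then $s''\setminus s=(s''\setminus s')\cup(s'\setminus s)$. Elements of $s''\setminus s'$ lie above all of $s'\supseteq s$, and $s''\setminus s'\subseteq\bigcap_{\alpha\in t'}\hat E_\alpha\subseteq\bigcap_{\alpha\in t}\hat E_\alpha$.

Two features matter later. The underlying set $D$ does not depend on $E$. And the relation $d'\le_Ed$ is expressed by a $\Delta_0$ formula in $E$, $d$, $d'$ and parameters from $V$ such as $\omega$, $\omega_1$ and $[\omega_1]^{<\omega}$ (goodness is also such a formula), so it is absolute between transitive models containing $E$ and these parameters. The device $\hat E$ is there so that the order makes sense even when $E$ is not good; then no name has to be checked for goodness in advance.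

## Codes for names, and an iteration made of finite functions

From here on we work in $V$ with $\lambda^{\aleph_1}=\lambda$, so $\mathrm{cf}(\lambda)>\omega_1$ and $\lambda\ge\kappa=2^{\aleph_1}\ge\aleph_2$.

**Definition.** For a set $X$ of ordinals, $C(X)$ is the set of finite partial functions from $X$ to $D$. A *code over $X$* is a function $b\colon\omega_1\times\omega\to[C(X)]^{\le\omega}$, and
$$\mathrm{supp}(b)=\bigcup\{\mathrm{dom}\,p:p\in b(\alpha,n),\ (\alpha,n)\in\omega_1\times\omega\},$$
a set of size $\le\aleph_1$. Whenever $C(X)$ is preordered, $b$ codes the name $\sigma_b=\{((\alpha,n)^\vee,p):p\in b(\alpha,n)\}$ for a subset of $\omega_1\times\omega$.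

Some examples. The *empty code* is constantly $\emptyset$; it names $\emptyset$, which is not good. If $b(\alpha,n)=\{\emptyset\}$ for $n$ even and $b(\alpha,n)=\emptyset$ for $n$ odd, where the element $\emptyset\in C(X)$ is the empty condition, then $\sigma_b$ always names the set $E$ of the last example, and $\mathrm{supp}(b)=\emptyset$. For a code with support $\{0\}$ let $b(\alpha,n)$ be the countable set of all conditions $\{(0,(s,\emptyset))\}$ with $s$ finite and $n\in s$. In the forcing about to be defined it names the set $E$ with $E_\alpha=A_0$ for all $\alpha$, where $A_0$ is the union of all $s$ with $q(0)=(s,t)$ for some $q\in G$ and some $t$: such a $q$ lies below $\{(0,(s,\emptyset))\}$.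

**Bookkeeping.** We want to meet every code. Since $|C(\lambda)|=\lambda$, there are $(\lambda^{\aleph_0})^{\aleph_1}=\lambda$ codes over $\lambda$. Let $\langle c_i:i<\lambda\rangle$ list them, each one occurring $\lambda$ times. Let $b_\beta=c_\beta$ if $c_\beta$ is a code over $\beta$; otherwise let $b_\beta$ be the empty code. So $b_\beta$ is always a code over $\beta$. As $\mathrm{cf}(\lambda)>\omega_1$ and supports have size $\le\aleph_1$, every code $c$ over $\lambda$ is a code over some $\beta_0<\lambda$. Since $c=c_\beta$ for $\lambda$ many $\beta$, and so for $\lambda$ many $\beta\ge\beta_0$, we get $c=b_\beta$ for $\lambda$ many $\beta$.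

**Definition.** $P_\beta=C(\beta)$ for $\beta\le\lambda$, preordered by recursion on $\beta$: $p\le q$ iff $\mathrm{dom}\,q\subseteq\mathrm{dom}\,p$ and for all $\gamma\in\mathrm{dom}\,q$,
$$p\restriction\gamma\Vdash_{P_\gamma}p(\gamma)\le_{\dot E_\gamma}q(\gamma),\qquad\text{where }\dot E_\gamma:=\sigma_{b_\gamma}.\tag{1}$$
Put $P=P_\lambda$.

The clause makes sense because $b_\gamma$ is a code over $\gamma$, so $\sigma_{b_\gamma}$ is a $P_\gamma$-name. The preorders cohere: on $C(\gamma)$ the orders of $P_\gamma$ and $P_\beta$ $(\gamma\le\beta)$ are given by the same clauses. Reflexivity is clear. Transitivity is proved by induction on $\beta$. If $r\le p\le q$ and $\gamma\in\mathrm{dom}\,q$, then $r\restriction\gamma\le p\restriction\gamma$ by the definition. So $r\restriction\gamma$ forces both $p(\gamma)\le_{\dot E_\gamma}q(\gamma)$ and $r(\gamma)\le_{\dot E_\gamma}p(\gamma)$, and $\le_{\dot E_\gamma}$ is transitive.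

Every finite function from $\lambda$ to $D$ is a condition, with no further requirement. That is the Cohen-like feature.

**Lemma 4.** (i) If $p\supseteq q$ then $p\le q$. (ii) If for all $\gamma\in\mathrm{dom}\,p\cap\mathrm{dom}\,q$ the first coordinates of $p(\gamma)$ and $q(\gamma)$ agree, then $p,q$ are compatible. (iii) Each $P_\beta$ is ccc.

*Proof.* (i) In (1) we have $p(\gamma)=q(\gamma)$, and $\le_{\dot E_\gamma}$ is reflexive.

(ii) Let $r$ have domain $\mathrm{dom}\,p\cup\mathrm{dom}\,q$. On the common domain put $r(\gamma)=(s,t\cup t')$, where $p(\gamma)=(s,t)$ and $q(\gamma)=(s,t')$; elsewhere let $r$ equal $p$ or $q$, whichever is defined. No new elements were added to any $s$, so $(s,t\cup t')\le_E(s,t),(s,t')$ for every $E$. Hence $r\le p$ and $r\le q$.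

(iii) Let uncountably many conditions be given. If uncountably many have the same domain, keep those; otherwise apply the $\Delta$-system lemma to the domains (finite sets, $\chi=\omega$, $\theta=\omega_1$). Either way we have uncountably many conditions whose domains, for any two of them, meet in a fixed finite set $r_0$. There are only countably many functions $r_0\to[\omega]^{<\omega}$, so two of the conditions have the same first coordinates on $r_0$. By (ii) they are compatible. $\square$

## Closed sets and the subforcings $P_S$

To compare names we must cut $P$ down to small pieces. A set of coordinates is usable if it contains everything on which the orders at its coordinates depend.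

**Definition.** $S\subseteq\lambda$ is *closed* if $\gamma\in S$ implies $\mathrm{supp}(b_\gamma)\subseteq S$. Let $P_S=\{p\in P:\mathrm{dom}\,p\subseteq S\}$ with the inherited order.

For example, if $b_\beta$ is the code with support $\{0\}$ described above, a closed set containing $\beta$ must contain $0$. Since $\mathrm{supp}(b_\gamma)\subseteq\gamma$, every ordinal $\beta\le\lambda$ is closed, and $S\cap\gamma$ is closed whenever $S$ is: for $\delta\in S\cap\gamma$ we have $\mathrm{supp}(b_\delta)\subseteq S\cap\delta$. Thus for closed $S$ and $\delta\in S$, $b_\delta$ is a code over $S\cap\delta$. Adding supports in $\omega$ steps, every set of size $\le\aleph_1$ is contained in a closed set of size $\le\aleph_1$.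

**Lemma 5.** Let $\gamma\le\lambda$ and let $S\subseteq\gamma$ be closed.

(a) If $p\in P_\gamma$, $q\in P_S$ and $q\le p\restriction S$, then $r=q\cup p\restriction(\gamma\setminus S)$ satisfies $r\le p$ and $r\le q$.

(b) If $p\in P_\gamma$, $q\in P_S$ and $p\le q$, then $p\restriction S\le q$.

(c) If $G$ is $P_\gamma$-generic over $V$, then $G\cap P_S$ is $P_S$-generic over $V$.

(d) Let $c$ be a code over $S$ and $\varphi$ a statement about $\sigma_c$ and parameters from $V$ that is absolute between transitive models. Then for $p\in P_\gamma$: $p\Vdash_{P_\gamma}\varphi(\sigma_c)$ iff $p\restriction S\Vdash_{P_S}\varphi(\sigma_c)$.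

We shall use (d) for two kinds of statements $\varphi(x)$: "$d'\le_xd$" with $d,d'\in D$, and "$v\subseteq x$" with $v\in V$.

*Proof.* All four parts are proved together by induction on $\gamma$, for all closed $S\subseteq\gamma$; only (b) looks at smaller $\gamma$.

**(a): amalgamation.** $r\supseteq q$, so $r\le q$ by Lemma 4(i). Since $\mathrm{dom}\,q\supseteq\mathrm{dom}\,p\cap S$, we have $\mathrm{dom}\,p\subseteq\mathrm{dom}\,r$. Let $\delta\in\mathrm{dom}\,p$. If $\delta\notin S$, then $r(\delta)=p(\delta)$ and (1) is trivial. If $\delta\in S$, then $r(\delta)=q(\delta)$ and $q\restriction\delta\Vdash_{P_\delta}q(\delta)\le_{\dot E_\delta}p(\delta)$, because $q\le p\restriction S$. As $r\restriction\delta\supseteq q\restriction\delta$, $r\restriction\delta\le q\restriction\delta$ forces the same.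

**(b): restriction.** This is where closedness is used. Let $\delta\in\mathrm{dom}\,q\subseteq S$. Then $p\restriction\delta\Vdash_{P_\delta}p(\delta)\le_{\dot E_\delta}q(\delta)$, and $b_\delta$ is a code over the closed set $S\cap\delta\subseteq\delta$. The restriction of $p\restriction\delta$ to $S\cap\delta$ is $(p\restriction S)\restriction\delta$. By (d) for $\delta<\gamma$, $(p\restriction S)\restriction\delta$ forces the statement over $P_{S\cap\delta}$. Now apply (d) for $\delta$ again, in the other direction, to the condition $(p\restriction S)\restriction\delta\in P_\delta$, which is its own restriction to $S\cap\delta$: it forces the statement over $P_\delta$. Since $(p\restriction S)(\delta)=p(\delta)$, this is clause (1) of $p\restriction S\le q$.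

**(c): genericity.** $G\cap P_S$ is upward closed in $P_S$. If $p,q\in G\cap P_S$, take $r\in G$ below both. Then $r\le r\restriction S$ by Lemma 4(i), so $r\restriction S\in G$, and $r\restriction S\le p,q$ by (b). So $G\cap P_S$ is a filter. Let $\Delta\in V$ be dense in $P_S$. Then $\{r\in P_\gamma:\exists d\in\Delta\ r\le d\}$ is dense in $P_\gamma$: given $p\in P_\gamma$, choose $d\in\Delta$ with $d\le p\restriction S$, and use (a) to get $r\le p,d$. So $G$ contains some $r\le d\in\Delta$, whence $d\in G\cap\Delta$.

**(d): the forcing relation.** All conditions occurring in $c$ lie in $P_S$, so $\sigma_c[G]=\sigma_c[G\cap P_S]$. Suppose $p\restriction S\Vdash_{P_S}\varphi(\sigma_c)$ and let $p\in G$. Then $p\restriction S\in G\cap P_S$, so $\varphi$ holds in $V[G\cap P_S]$ by (c), and in $V[G]$ by absoluteness. Conversely, suppose $p\restriction S\not\Vdash_{P_S}\varphi(\sigma_c)$. Choose $q\le p\restriction S$ in $P_S$ with $q\Vdash_{P_S}\neg\varphi(\sigma_c)$, and take $r$ as in (a). Since $r\restriction S=q$, the direction already proved, applied to $\neg\varphi$ (which is also absolute), gives $r\Vdash_{P_\gamma}\neg\varphi(\sigma_c)$.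 As $r\le p$, $p\not\Vdash_{P_\gamma}\varphi(\sigma_c)$. $\square$

Taking $S=\beta$, we see in particular that $G\cap P_\beta$ is $P_\beta$-generic whenever $G$ is $P$-generic, for every $\beta\le\lambda$.

## Pseudo-intersections and the continuum in $V[G]$

**Lemma 6.** Let $G$ be $P$-generic over $V$.

(1) In $V[G]$, for every good $E\subseteq\omega_1\times\omega$ there is an infinite $A\subseteq\omega$ with $A\setminus E_\alpha$ finite for all $\alpha<\omega_1$.

(2) $V[G]\models2^{\aleph_0}=2^{\aleph_1}=\lambda$.

*Proof.* For $\beta<\lambda$ let $A_\beta=\bigcup\{s:\exists p\in G\ \exists t\ \ p(\beta)=(s,t)\}$.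

**Step 1: every subset of $\omega_1\times\omega$ in $V[G]$ is $\sigma_c[G]$ for some code $c$ over $\lambda$.** This makes the bookkeeping effective. Let $\tau$ be a name forced to be a subset of $\omega_1\times\omega$. For each $(\alpha,n)$ let $c(\alpha,n)$ be an antichain of conditions forcing $(\alpha,n)\in\tau$, maximal among such antichains; it is countable by ccc. If $(\alpha,n)\in\tau[G]$, some $p\in G$ forces it, $c(\alpha,n)$ is predense below $p$, and so $G$ meets $c(\alpha,n)$. Conversely, if $G$ meets $c(\alpha,n)$, then $(\alpha,n)\in\tau[G]$. So $\sigma_c[G]=\tau[G]$. As there are $\lambda$ codes, $2^{\aleph_1}\le\lambda$ in $V[G]$.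

For (1), let $E=\sigma_c[G]$ be good in $V[G]$, and choose $\beta$ with $b_\beta=c$. Then $\dot E_\beta[G]=\dot E_\beta[G\cap P_\beta]=E$. Goodness is absolute, so the order at coordinate $\beta$ is evaluated with $\hat E=E$.

**Step 2: $A_\beta$ is infinite.** We show that for each $m$ the conditions whose first coordinate at $\beta$ has at least $m$ elements are dense. Let $p\in P$. We may assume $\beta\in\mathrm{dom}\,p$; otherwise add $p(\beta)=(\emptyset,\emptyset)$. Let $p(\beta)=(s,t)$. With $\hat E$ computed from $\dot E_\beta$, the set $\bigcap_{\alpha\in t}\hat E_\alpha$ is forced to be infinite, because $\hat E$ is always good. So there are $q_0\le p\restriction\beta$ in $P_\beta$ and $u\subseteq\omega$ with $|u|=m$, all elements of $u$ larger than those of $s$, and $q_0\Vdash_{P_\beta}u\subseteq\bigcap_{\alpha\in t}\hat E_\alpha$. Put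
$$q=q_0\cup\{(\beta,(s\cup u,t))\}\cup p\restriction(\lambda\setminus(\beta+1)).$$
Then $q\le p$: for $\gamma\in\mathrm{dom}\,p$ below $\beta$, (1) holds since $q_0\le p\restriction\beta$; at $\beta$ it holds since $q\restriction\beta=q_0$; above $\beta$ the values are equal. If $q\in G$, then $s\cup u\subseteq A_\beta$.

**Step 3: $A_\beta\setminus E_\alpha$ is finite for each $\alpha<\omega_1$.** Here the promises do their work. Replacing $p(\beta)=(s,t)$ by $(s,t\cup\{\alpha\})$ strengthens a condition, so by density there is $p\in G$ with $p(\beta)=(s,t)$ and $\alpha\in t$. We claim $A_\beta\setminus E_\alpha\subseteq s$. Let $n\in A_\beta\setminus s$. Some $p_1\in G$ has $n$ in the first coordinate of $p_1(\beta)$. Take $r\in G$ below $p$ and $p_1$, and let $r(\beta)=(s'',t'')$; then $n\in s''$. Now $r\restriction\beta\in G$ and, as $r\le p$, $r\restriction\beta$ forces $s''\setminus s\subseteq\hat E_\alpha$. Hence $n\in E_\alpha$. This proves (1).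

**Step 4: $2^{\aleph_0}\ge\lambda$ in $V[G]$.** There are $\lambda$ many $\beta$ for which $b_\beta$ is the empty code. At these coordinates $\dot E_\beta$ names $\emptyset$, so $\hat E=\omega_1\times\omega$ and the promises are void. Let $\beta\ne\beta'$ be two of them. Any condition can be extended to one with $\beta,\beta'$ in its domain; let its values there be $(s,t)$ and $(s',t')$. Choose $n$ larger than all elements of $s\cup s'$, and extend these values to $(s\cup\{n\},t)$ and $(s'\cup\{n+1\},t')$. The new condition forces $n\in A_\beta$. It also forces $n\notin A_{\beta'}$: below it the first coordinate at $\beta'$ can only gain elements larger than $n+1$, and any condition in $G$ has a common extension in $G$ with it. So by genericity $A_\beta\ne A_{\beta'}$, and there are at least $\lambda$ subsets of $\omega$. Together with $2^{\aleph_1}\le\lambda$ from Step 1 (and since $\lambda$ remains a cardinal by ccc) this gives (2). $\square$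

## Transporting conditions and codes along order isomorphisms

It remains to recover the symmetry that was free in the Cohen case. There, any permutation of the index set $\lambda$ was an automorphism. Here a relabeling of coordinates must respect the codes.

**Definition.** For an injection $h$ between sets of ordinals and $p\in C(\mathrm{dom}\,h)$ let $h\ast p=p\circ h^{-1}$, with domain $h[\mathrm{dom}\,p]$. For a code $b$ over $\mathrm{dom}\,h$ let $(h\ast b)(\alpha,n)=\{h\ast p:p\in b(\alpha,n)\}$.

For example, if $h(0)=5$, then $h\ast\{(0,d)\}=\{(5,d)\}$: the value $d\in D$ is not changed. If $b$ is the code with support $\{0\}$ from before, $h\ast b$ is the same code written at coordinate $5$.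

**Lemma 7.** Let $S,S'$ be closed and $h\colon S\to S'$ an order isomorphism with $h\ast b_\gamma=b_{h(\gamma)}$ for all $\gamma\in S$. Then $p\mapsto h\ast p$ is an isomorphism $P_S\to P_{S'}$.

*Proof.* The purpose of the induction is to have an isomorphism available below each coordinate $\delta$, so that the forcing statement in (1) at $\delta$ can be moved. We show by induction on $\gamma\in S$ that $p\mapsto h\ast p$ is an isomorphism of $P_{S\cap\gamma}$ onto $P_{S'\cap h(\gamma)}$; the same argument at the end gives $P_S$ and $P_{S'}$. The map is a bijection, since $h[S\cap\gamma]=S'\cap h(\gamma)$.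

Let $p,q$ be conditions. Then $p\le q$ iff $\mathrm{dom}\,q\subseteq\mathrm{dom}\,p$ (equivalently, $\mathrm{dom}(h\ast q)\subseteq\mathrm{dom}(h\ast p)$) and for each $\delta\in\mathrm{dom}\,q$,
$$p\restriction\delta\Vdash_{P_\delta}p(\delta)\le_{\dot E_\delta}q(\delta).$$
Now $b_\delta$ is a code over the closed set $S\cap\delta$, and $p\restriction\delta\in P_{S\cap\delta}$. So by Lemma 5(d) the clause is equivalent to $p\restriction\delta\Vdash_{P_{S\cap\delta}}p(\delta)\le_{\dot E_\delta}q(\delta)$. By induction $h$ induces an isomorphism $P_{S\cap\delta}\to P_{S'\cap h(\delta)}$. It sends the empty condition to itself, so it fixes names of ground-model sets, and it carries $\sigma_{b_\delta}$ to $\sigma_{h\ast b_\delta}=\sigma_{b_{h(\delta)}}=\dot E_{h(\delta)}$. Moreover $(h\ast p)(h(\delta))=p(\delta)$ and likewise for $q$. Since isomorphisms preserve the forcing relation, the clause is equivalent to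
$$(h\ast p)\restriction h(\delta)\Vdash_{P_{S'\cap h(\delta)}}(h\ast p)(h(\delta))\le_{\dot E_{h(\delta)}}(h\ast q)(h(\delta)).$$
By Lemma 5(d) again, now for the closed set $S'\cap h(\delta)$, the subscript may be replaced by $P_{h(\delta)}$, and this is the clause of $h\ast p\le h\ast q$ at $h(\delta)$. $\square$

## Bounding $F$ on an infinite set: proof of Theorem A

By Lemmas 4 and 6, $P$ is ccc and forces $2^{\aleph_0}=2^{\aleph_1}=\lambda$. What remains is the statement about functions $F\colon\kappa^+\to\omega^{\omega_1}$. Let $\theta=\kappa^+$, a regular cardinal, and let $\dot F$ be a name forced by every condition to be a function $\theta\to\omega^{\omega_1}$; every such function in $V[G]$ has such a name.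

**Step 1: a $\Delta$-system of closed supports.** The purpose is to localize $\dot F(\xi)$. As in Step 1 of Lemma 6, for $\xi<\theta$ choose a code $c_\xi$ over $\lambda$ such that $\sigma_{c_\xi}$ is forced to be the graph of $\dot F(\xi)$, which is a subset of $\omega_1\times\omega$. (These $c_\xi$ are not the ones from the bookkeeping list, which is no longer needed.) Choose a closed $S_\xi\supseteq\mathrm{supp}(c_\xi)$ with $|S_\xi|\le\aleph_1$.

Since $\kappa^{\aleph_1}=(2^{\aleph_1})^{\aleph_1}=\kappa$, we have $\nu^{\aleph_1}\le\kappa<\theta$ for every nonzero cardinal $\nu<\theta$. If one set occurs as $S_\xi$ for $\theta$ many $\xi$, let $I$ be the set of these $\xi$ and $R$ that set. Otherwise, by regularity of $\theta$, there are $\theta$ distinct sets among the $S_\xi$, and the $\Delta$-system lemma applies with $\chi=\omega_2$ (here $\theta>\kappa\ge\omega_2$). In both cases we get $I\subseteq\theta$ with $|I|=\theta$ and $R$ such that $S_\xi\cap S_\eta=R$ for distinct $\xi,\eta\in I$.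

**Step 2: infinitely many indices of the same type.** The purpose is to find isomorphic copies. Let $\pi_\xi\colon S_\xi\to\theta_\xi<\omega_2$ be the order isomorphism onto an ordinal. For $\gamma\in S_\xi$ the code $b_\gamma$ is a code over $S_\xi$, by closedness, so we can define the *type* of $\xi$ as
$$\big(\theta_\xi,\ \pi_\xi[R],\ \langle\pi_\xi\ast b_{\pi_\xi^{-1}(\delta)}:\delta<\theta_\xi\rangle,\ \pi_\xi\ast c_\xi\big).$$
For a fixed ordinal $\theta_\xi<\omega_2$ we have $|C(\theta_\xi)|\le\aleph_1$, so there are at most $(\aleph_1^{\aleph_0})^{\aleph_1}=2^{\aleph_1}=\kappa$ codes over $\theta_\xi$. So there are at most $\aleph_2\cdot2^{\aleph_1}\cdot\kappa^{\aleph_1}\cdot\kappa=\kappa$ types. As $|I|=\kappa^+$, there are distinct $\xi_n\in I$ $(n<\omega)$ of the same type. We choose the sequence $\langle\xi_n\rangle$ in $V$.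

Put $S=S_{\xi_0}$ and $h_n=\pi_{\xi_n}^{-1}\circ\pi_{\xi_0}\colon S\to S_{\xi_n}$, an order isomorphism. Let $\gamma\in S$ and $\delta=\pi_{\xi_0}(\gamma)$, so that $\pi_{\xi_n}^{-1}(\delta)=h_n(\gamma)$. Equality of the third entries says $\pi_{\xi_0}\ast b_\gamma=\pi_{\xi_n}\ast b_{h_n(\gamma)}$, so
$$h_n\ast b_\gamma=b_{h_n(\gamma)}\quad(\gamma\in S),\qquad h_n\ast c_{\xi_0}=c_{\xi_n},\qquad h_n[R]=R,\tag{2}$$
the other two equations following from the fourth and second entries in the same way. Since $h_n\restriction R$ is an order automorphism of a well-ordered set, it is the identity.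

**Step 3: agreement on finite sets.** This is the analog of the symmetry argument in the Cohen case.

**Claim 8.** In $V[G]$, for every finite $t\subseteq\omega_1$ the set $\{n:F(\xi_n)\restriction t=F(\xi_0)\restriction t\}$ is infinite.

*Proof.* Let $p\in P$ and $m<\omega$. We find $q\le p$ and $n>m$ such that $q$ forces $\dot F(\xi_n)\restriction t=\dot F(\xi_0)\restriction t$. Extending $p$, we may assume that $p\Vdash\dot F(\xi_0)\restriction t=v$ for some finite function $v\in V$; that is, $p\Vdash v\subseteq\sigma_{c_{\xi_0}}$. Put $p_0=p\restriction S$. The following holds for every $n$.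

* By Lemma 5(d), $p_0\Vdash_{P_S}v\subseteq\sigma_{c_{\xi_0}}$.
* By Lemma 7 and (2), $p\mapsto h_n\ast p$ is an isomorphism $P_S\to P_{S_{\xi_n}}$, so $h_n\ast p_0\Vdash_{P_{S_{\xi_n}}}v\subseteq\sigma_{h_n\ast c_{\xi_0}}=\sigma_{c_{\xi_n}}$.
* By Lemma 5(d) for the closed set $S_{\xi_n}$, $h_n\ast p_0\Vdash_Pv\subseteq\sigma_{c_{\xi_n}}$, that is, $h_n\ast p_0\Vdash\dot F(\xi_n)\restriction t=v$.

The sets $S_{\xi_n}\setminus R$ are pairwise disjoint and $\mathrm{dom}\,p$ is finite, so we can choose $n>m$ with $\mathrm{dom}\,p\cap(S_{\xi_n}\setminus R)=\emptyset$. Let $q=p\cup h_n\ast p_0$. We check that $q$ is a function. Let $\delta\in\mathrm{dom}\,p\cap\mathrm{dom}(h_n\ast p_0)$. Then $\delta\in S_{\xi_n}$, so $\delta\in R$ by the choice of $n$, and $h_n(\delta)=\delta$. Hence $(h_n\ast p_0)(\delta)=p_0(\delta)=p(\delta)$. So $q\in C(\lambda)=P$, and $q\le p$ and $q\le h_n\ast p_0$ by Lemma 4(i). Therefore $q\Vdash\dot F(\xi_n)\restriction t=v=\dot F(\xi_0)\restriction t$. By genericity the claim follows. $\square$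

Note what made the union work: the value at $\delta\in R$ is an element of the fixed set $D$, which $h_n$ does not touch, and any finite function into $D$ is a condition.

**Step 4: one infinite set for all coordinates.** This is the step that failed for Cohen functions. In $V[G]$ put
$$E=\{(\alpha,n):F(\xi_n)(\alpha)=F(\xi_0)(\alpha)\}.$$
For finite $t$, $\bigcap_{\alpha\in t}E_\alpha=\{n:F(\xi_n)\restriction t=F(\xi_0)\restriction t\}$ is infinite by Claim 8, so $E$ is good. By Lemma 6(1) there is an infinite $A\subseteq\omega$ with $A\setminus E_\alpha$ finite for every $\alpha<\omega_1$: for each $\alpha$, $F(\xi_n)(\alpha)=F(\xi_0)(\alpha)$ for all but finitely many $n\in A$. So $\{F(\xi_n)(\alpha):n\in A\}$ is finite, and $k(\alpha)=\max\{F(\xi_n)(\alpha):n\in A\}$ exists for every $\alpha$. The function $k\in\omega^{\omega_1}$ bounds $\{F(\xi_n):n\in A\}$, and $\{\xi_n:n\in A\}$ is infinite, since the $\xi_n$ are distinct.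

**Step 5: conclusion.** Thus in $V[G]$ every $F\colon\kappa^+\to\omega^{\omega_1}$ is pointwise bounded on an infinite subset of $\kappa^+$. So $W(\kappa^+)$ fails, and by Lemma 1 $[\kappa^+]^{<\omega}\not\le_T\omega^{\omega_1}$. If $\lambda>\kappa$, then $2^{\aleph_1}=\lambda\ge\kappa^+$ in $V[G]$, so $W(2^{\aleph_1})$ fails, because $W$ passes to smaller cardinals. By Lemma 1, $\omega^{\omega_1}$ is not Tukey-top in $V[G]$. $\blacksquare$

For $V\models$ GCH and $\lambda=\omega_3=\kappa^+$ we have $\lambda^{\aleph_1}=\lambda$, as computed at the beginning. So in $V[G]$ we get $2^{\aleph_0}=2^{\aleph_1}=\aleph_3$ and $[\omega_3]^{<\omega}\not\le_T\omega^{\omega_1}$. This also finishes the sharpness part of Theorem B.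

## Prescribing $\{\mu:[\mu]^{<\omega}\le_T\omega^{\omega_1}\}$: proof of Theorem C

**Step 1: over a CH model the cutoff is exactly $\kappa$.** Let $V\models$ CH, and let $G$ be $P$-generic over $V$. By Theorem A, $W(\mu)$ fails in $V[G]$ for all $\mu\ge\kappa^+$. For the positive side we use a family from the ground model. By CH, $|2^{<\omega_1}|=\aleph_1$ in $V$. In $V$ fix an injection $e\colon2^{<\omega_1}\to\omega_1$, enumerate $2^{\omega_1}=\{x_\xi:\xi<\kappa\}$ without repetition, and put $u_\xi(\alpha)=e(x_\xi\restriction\alpha)$. As in Step 3 of the proof of Theorem B, the functions $u_\xi\colon\omega_1\to\omega_1$ are pairwise eventually different. They remain so in $V[G]$, where $\omega_1$ is the same ordinal. In $V[G]$ we apply Lemma 2 with $\mu=\omega_1$ (recall that $W(\omega_1)$ is a theorem of ZFC) and get $W(\kappa)$, hence $W(\mu)$ for all infinite $\mu\le\kappa$. So in $V[G]$: $[\mu]^{<\omega}\le_T\omega^{\omega_1}$ iff $\mu\le\kappa$. (For finite $\mu$ the relation is trivial: $[\mu]^{<\omega}$ has a largest element and no unbounded subsets.)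

**Step 2: preparing a CH model with $2^{\aleph_1}=\kappa$.** The purpose is to make the cutoff arbitrary. Let $V_0\models$ GCH, and let $\aleph_2\le\kappa\le\lambda$ be cardinals of cofinality $>\omega_1$. Then $\kappa^{\aleph_1}=\kappa$: every function $\omega_1\to\kappa$ is bounded, and for $\eta<\kappa$ there are at most $2^{|\eta|+\aleph_1}=(|\eta|+\aleph_1)^+\le\kappa$ functions $\omega_1\to\eta$. In the same way $\lambda^{\aleph_1}=\lambda$. Let $Q$ be the poset of countable partial functions $\kappa\to2$ ordered by reverse inclusion, and let $V$ be the extension of $V_0$ by $Q$.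

* $Q$ is $\sigma$-closed, so it preserves $\omega_1$ and adds no reals. Hence CH holds in $V$.
* $Q$ has the $\aleph_2$-cc. Given $\aleph_2$ distinct conditions, CH bounds the number of conditions with a given domain by $2^{\aleph_0}=\aleph_1$, so there are $\aleph_2$ distinct domains. By CH the $\Delta$-system lemma applies with $\chi=\omega_1$ and $\theta=\omega_2$, and gives $\aleph_2$ conditions whose domains form a $\Delta$-system with countable root. Two of them agree on the root, since there are at most $\aleph_1$ functions from the root to $2$, and these two are compatible. So cardinals $\ge\aleph_2$ are preserved as well.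
* $|Q|=\kappa^{\aleph_0}=\kappa$.
* $2^{\aleph_1}=\kappa$ in $V$. For $\ge$, regroup the $\kappa$ coordinates as $\kappa\times\omega_1$. The generic function gives $\kappa$ functions $\omega_1\to2$. For distinct $i,j<\kappa$ and any countable condition there is $\alpha<\omega_1$ with $(i,\alpha)$ and $(j,\alpha)$ both undecided, and we can give them different values; so these functions are pairwise distinct. For $\le$, a nice name for a subset of $\omega_1$ is given by $\aleph_1$ antichains of size $\le\aleph_1$, so there are at most $(\kappa^{\aleph_1})^{\aleph_1}=\kappa$ of them.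
* $\lambda^{\aleph_1}=\lambda$ in $V$. A function $\omega_1\to\lambda$ has a name given, for each $\alpha<\omega_1$, by a maximal antichain of size $\le\aleph_1$ whose members are labeled with the values in $\lambda$ they force. There are at most $((\kappa\cdot\lambda)^{\aleph_1})^{\aleph_1}=\lambda$ such names.

**Step 3: combining.** In $V$ we have CH, $2^{\aleph_1}=\kappa$ and $\lambda^{\aleph_1}=\lambda$. Let $P$ be the forcing of Theorem A for this $\lambda$, and let $G$ be $P$-generic over $V$. By Theorem A and Step 1, $V[G]$ satisfies $2^{\aleph_0}=2^{\aleph_1}=\lambda$ and $\{\mu:[\mu]^{<\omega}\le_T\omega^{\omega_1}\}=\{\mu:\mu\le\kappa\}$.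

For $\lambda=\omega_3$ both $\kappa=\omega_3$ and $\kappa=\omega_2$ are allowed. With $\kappa=\omega_3$ the relation $[2^{\aleph_1}]^{<\omega}\le_T\omega^{\omega_1}$ holds in $V[G]$, so $\omega^{\omega_1}$ is Tukey-top there. With $\kappa=\omega_2$ it is not. Both models satisfy $2^{\aleph_0}=2^{\aleph_1}=\aleph_3$. $\blacksquare$
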